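# A homology plane with infinite fundamental group and no infinite orbicurve quotient

## 1. The discriminant curve in $\mathbb P(1,2,3)$ and two added copies of $\mathbb C^*$

Start from the quartic $x^4+ax^2+bx+v$. Replacing $x$ by $-x$ changes the sign of $b$, so its discriminant depends on $b$ only through $u=b^2$; it is
$$F(a,v,u)=256v^3-128a^2v^2+16a^4v+144\,auv-27u^2-4a^3u .$$
Give $a,v,u$ the weights $1,2,3$. Then every monomial of $F$ has weight $6$, so $F=0$ is a curve in the weighted projective plane
$$\mathbb P=\mathbb P(1,2,3)=(\mathbb C^3\setminus 0)/\mathbb C^*,\qquad t\cdot(a,v,u)=(ta,t^2v,t^3u).$$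
The plane $\mathbb P$ has two singular points, $(0:1:0)$ and $(0:0:1)$ in the coordinates $(a:v:u)$, and the chart $a\neq 0$ is $\mathbb C^2$ with coordinates $(u,v)$ (put $a=1$). Consider three curves,
$$\Lambda=\{u=0\},\qquad \Delta=\{F=0\},\qquad A=\{a=0\},$$
and their complement. With $D(u,v)=F(1,v,u)$,
$$U=\mathbb P\setminus(\Lambda\cup\Delta\cup A)=\{(u,v)\in\mathbb C^2:\ u\,D(u,v)\neq0\}.$$
Two intersection points matter: $N=(1:0:0)\in\Lambda\cap\Delta$ and $M=(0:3:16)\in A\cap\Delta$. In Section 7 we check that both are smooth points of $\mathbb P$ at which the two curves cross transversally.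

**Divisors with prescribed orders.** Let two curves $\{f=0\}$, $\{g=0\}$ cross transversally at a smooth point $O$ of a surface, so that $(f,g)$ are local coordinates. Attach to each curve over $O$ the vector (order of $f$, order of $g$) along it; the two curves themselves have vectors $(1,0)$ and $(0,1)$. Blowing up $O$ gives an exceptional curve with vector $(1,1)$. In general, blowing up the crossing of two neighboring curves with vectors $n_1,n_2$ inserts between them a curve with vector $n_1+n_2$, and neighbors always form a basis of $\mathbb Z^2$. Every coprime pair $(p,q)$ of positive integers is reached: if $(p,q)=\alpha n_1+\beta n_2$ with $n_1,n_2$ neighbors and $\alpha,\beta$ positive (necessarily coprime) integers, then either $\alpha=\beta=1$ and the next blow-up gives $(p,q)$, or $\alpha\ne\beta$ and after the blow-up the pair has coordinates $(\alpha-\beta,\beta)$ or $(\alpha,\beta-\alpha)$ in one of the two new cones. This is Euclid's algorithm, so it stops. For example $(3,2)$ is reached in three blow-ups, through $(1,1)$, $(2,1)$, $(3,2)=(2,1)+(1,1)$. At a crossing of the curve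 $E=\{e=0\}$ of vector $(p,q)$ with a neighbor $\{t=0\}$ of vector $(i,j)$ one has, in suitable local coordinates, $f=e^pt^i$ and $g=e^qt^j$.

**Definition (the surface $X(p,q,r,s)$).** Let $(p,q)$ and $(r,s)$ be pairs of coprime positive integers with
$$p(s-6r)+3rq=\pm1. \tag{1}$$
Let $V_0\to\mathbb P$ be the minimal resolution of the two singular points. Over $N$, with local coordinates $(u,D)$, blow up crossing points of the total transform of $\Lambda+\Delta$ until the curve $E_N$ with $(\mathrm{ord}\,u,\mathrm{ord}\,D)=(p,q)$ appears, as the last one. Over $M$, in the chart $u=1$ with local coordinates $(a,F(a,v,1))$, do the same with $A+\Delta$ until the curve $E_M$ with $(\mathrm{ord}\,a,\mathrm{ord}\,F)=(r,s)$ appears. Call the resulting smooth projective surface $V$. Let $\bar D$ be the union of all irreducible curves in $V\setminus U$ other than $E_N,E_M$, and put $X=X(p,q,r,s)=V\setminus\bar D$.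

The exceptional curves over $N$ form a chain from $\Lambda$ to $\Delta$, so $E_N$ meets the other components of $V\setminus U$ in exactly two points; likewise $E_M$. Also $E_N\cap E_M=\emptyset$. Hence
$$X=U\sqcup E_N^\circ\sqcup E_M^\circ,\qquad E_N^\circ\cong E_M^\circ\cong\mathbb C^* .$$
So $X$ is $U$ with two copies of $\mathbb C^*$ put back. Each will add exactly one relation to $\pi_1(U)$, and the parameters $(p,q,r,s)$ let us choose these relations.

## 2. Homology planes, orbicurve groups, and three theorems

The surfaces $X$ serve to answer a question on fundamental groups.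

**Definition (homology plane).** A homology plane is a smooth affine complex algebraic surface $X$ with $\tilde H_*(X;\mathbb Z)=0$.

The plane $\mathbb C^2$ is one; $\mathbb C\times\mathbb C^*$ is not, since $H_1=\mathbb Z$. Because $H_1(X)=0$, the group $\pi_1(X)$ is perfect (equal to its commutator subgroup), and so is every quotient of it.

**Definition (orbicurve and its group).** An orbicurve is a smooth connected complex algebraic curve $C$, possibly non-compact, with finitely many (possibly zero) points $p_1,\dots,p_n\in C$ carrying multiplicities $m_1,\dots,m_n\ge2$. Its fundamental group is $\pi_1(C\setminus\{p_1,\dots,p_n\})$ modulo the normal subgroup generated by the $\gamma_k^{m_k}$, where $\gamma_k$ is a small loop around $p_k$. If $C=\bar C\setminus\{q_1,\dots,q_l\}$ with $\bar C$ compact of genus $g$, it is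
$$\Big\langle a_1,b_1,\dots,a_g,b_g,c_1,\dots,c_l,\gamma_1,\dots,\gamma_n\ \Big|\ \prod_{i=1}^g[a_i,b_i]\prod_{j=1}^l c_j\prod_{k=1}^n\gamma_k=1,\ \gamma_k^{m_k}=1\Big\rangle .$$

For example, $\mathbb C$ with one point of multiplicity $m$ has group $\mathbb Z/m$, and $\mathbb C^*$ with one such point has group $\mathbb Z*\mathbb Z/m$. The line $\mathbb P^1$ with points of multiplicity $2,3,n$ has the triangle group
$$\Delta(2,3,n)=\langle g,k\mid g^2,\ k^3,\ (k^{-1}g)^n\rangle$$
(take $\gamma_1=k$, $\gamma_2=k^{-1}g$, $\gamma_3=g^{-1}$). It is finite for $n=5$, where it is $A_5$, and infinite for $n\ge7$. For $n=1$ the same presentation gives $g=k$ and $g^2=g^3=1$, the trivial group.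

**Question.** Let $X$ be a homology plane with infinite fundamental group. Does $\pi_1(X)$ always admit an infinite quotient isomorphic to the fundamental group of an orbicurve?

This is asked in Rodolfo Aguilar Aguilar, "Fundamental groups of partial compactifications of arrangements and homology planes", arXiv:2109.03593 (2021). The easiest cases are sorted by the log-Kodaira dimension $\bar k(X)\in\{-\infty,0,1,2\}$, the Iitaka dimension of $K_V+D$ for a smooth compactification $V$ with normal crossing boundary $D$. If $\bar k(X)=-\infty$ then $X\cong\mathbb C^2$ and there is nothing to ask. No homology plane has $\bar k=0$. For $\bar k(X)=1$ the answer is affirmative (Miyanishi, Open algebraic surfaces). There are homology planes with $\bar k=2$ and infinite fundamental group; in the known examples, which come from line arrangements in $\mathbb P^2$, a fibration of $X$ over a curve induces a surjection of $\pi_1(X)$ onto an infinite orbicurve group. Here is the answer in general.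

**Theorem 1.** $X=X(14,5,1,5)$ is a homology plane with infinite fundamental group, and every homomorphism $\pi_1(X)\to PSL_2(\mathbb R)$ is trivial. Consequently $\pi_1(X)$ has no infinite quotient isomorphic to an orbicurve group, and the answer to the Question is negative.

**Theorem 2.** Every $X=X(p,q,r,s)$ satisfying (1) is a homology plane, with
$$\pi_1(X)=\langle \lambda,x,y\mid \lambda y=y\lambda,\ xyx=yxy,\ (\lambda x)^2=(x\lambda)^2,\ \lambda^py^q=1,\ y^s=z^{r}\rangle,\quad z=(\lambda xy)^3\ \text{central}.$$
Let $d=\gcd(s,q)$ and $d'=\gcd(s,2p+q)$; both are prime to $6$.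

(a) $\pi_1(X)$ has an infinite orbicurve quotient if and only if $\max(d,d')\ge7$. Both $\Delta(2,3,d)$ and $\Delta(2,3,d')$ are quotients of $\pi_1(X)$, and every infinite orbicurve quotient is a quotient of one of them.

(b) If $5\mid d$ then $\pi_1(X)$ is infinite.

(c) If $d=5$ and $d'<7$, the answer to the Question is negative for $X$. This holds for all $(p,q,r,s)=(15m\pm1,5m,1,5)$, $m\ge1$. For these $X$ the orbicurve groups that are quotients of $\pi_1(X)$ are, up to isomorphism, exactly $1$ and $A_5=\Delta(2,3,5)$.

**Theorem 3.** For $X=X(15m\pm1,5m,1,5)$, every homomorphism $\pi_1(X)\to PSL_2(\mathbb C)$ is trivial or has image isomorphic to $A_5$.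

By the facts on $\bar k$ just quoted, the counterexamples have $\bar k=2$. No claim is made that different parameters give non-isomorphic surfaces. The infinitude in (b) comes from an infinite image in $PU(2,1)$, the unitary group of a Hermitian form of signature $(2,1)$ modulo scalars.

The proof splits into algebra and geometry. The interface is the following statement, proved in Sections 7–10.

**Proposition 4.** For all parameters satisfying (1), $X(p,q,r,s)$ is a homology plane, and its fundamental group is the group in Theorem 2.

Sections 3–6 concern only orbicurve groups and the abstract group in Theorem 2; they do not use Proposition 4.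

## 3. Perfect orbicurve groups

Which orbicurve groups can be quotients of a perfect group?

**Lemma 5.** A perfect infinite orbicurve group is isomorphic to a discrete cocompact subgroup of $PSL_2(\mathbb R)$. A perfect finite orbicurve group is $1$ or $\Delta(2,3,5)\cong A_5$.

**Proof.** If $C$ is non-compact, use the long relation to eliminate one $c_j$. The group becomes a free product of cyclic groups, whose abelianization is the direct sum of these; it is perfect only if trivial. If $C$ is compact of genus $g\ge1$, the abelianization surjects onto $\mathbb Z^{2g}\neq0$. So let $C=\mathbb P^1$, with group $\langle\gamma_1,\dots,\gamma_n\mid\prod\gamma_k=1,\ \gamma_k^{m_k}=1\rangle$. If a prime $\ell$ divides both $m_i$ and $m_j$, $i\ne j$, then $\gamma_i\mapsto1$, $\gamma_j\mapsto-1$, all other $\gamma_k\mapsto0$ defines a surjection onto $\mathbb Z/\ell$. Hence the $m_k$ are pairwise coprime, in particular distinct.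

If $n\le2$ the group is trivial: for $n=1$ the relation is $\gamma_1=1$, and for $n=2$ it is cyclic with generator killed by the coprime numbers $m_1,m_2$.

Let $n=3$ and $m_1<m_2<m_3$. If $m_1\ge3$, then $\sum1/m_k\le\frac13+\frac14+\frac15<1$. If $m_1=2$, the others are odd. With $m_2\ge5$ we get $\sum1/m_k\le\frac12+\frac15+\frac17<1$. With $m_2=3$, either $m_3=5$, and the group is $\Delta(2,3,5)\cong A_5$, or $m_3\ge7$ and $\sum1/m_k\le\frac{41}{42}<1$.

If $n\ge4$, the four smallest multiplicities are distinct, so $\sum(1-1/m_k)\ge4-(\frac12+\frac13+\frac14+\frac15)>2$.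

In all remaining cases $\sum(1-1/m_k)>2$, so the orbifold is hyperbolic. By Poincaré's polygon theorem its group is a cocompact Fuchsian group, a discrete subgroup of $PSL_2(\mathbb R)$, and it is infinite. $\square$

Thus, to exclude infinite orbicurve quotients of a perfect group it suffices to control its homomorphisms to $PSL_2(\mathbb R)$. We use two standard facts about $PSL_2(\mathbb R)$ acting on the hyperbolic plane.

1. The centralizer of any element $\ne1$ is abelian. The centralizer of an elliptic element fixes its fixed point, so it lies in a rotation group. That of a translation $t\mapsto t+c$ consists of translations. That of a hyperbolic element preserves its pair of endpoints; an element swapping them would conjugate it to its inverse, so the centralizer fixes both endpoints and lies in a diagonal group.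
2. Finite subgroups are cyclic: they fix a point, so they lie in a rotation group.

## 4. The central element and the triangle quotients

Put
$$\mathcal A=\langle\lambda,x,y\mid \lambda y=y\lambda,\ xyx=yxy,\ (\lambda x)^2=(x\lambda)^2\rangle,\qquad z=(\lambda xy)^3, \tag{2}$$
$$G=G(p,q,r,s)=\mathcal A/\langle\langle \lambda^py^q,\ z^{-r}y^s\rangle\rangle. \tag{3}$$

**Lemma 6.** (i) $x$ and $y$ are conjugate in $\mathcal A$, and $z$ is central in $\mathcal A$. (ii) The abelianization of $\mathcal A$ is $\mathbb Z\lambda\oplus\mathbb Zy$, and $G$ is perfect if (1) holds.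

**Proof.** (i) From $xyx=yxy$ we get $(xy)x=y(xy)$, so $x,y$ are conjugate. Let $c=\lambda xy$. Then
$$cx=\lambda xyx=\lambda yxy=y\lambda xy=yc,$$
so $cxc^{-1}=y$. Next we compare $cyc^{-1}$ and $c^{-1}xc$. The braid relation gives $xyx^{-1}=y^{-1}xy$, so
$$cyc^{-1}=\lambda xyx^{-1}\lambda^{-1}=\lambda y^{-1}xy\lambda^{-1}=y^{-1}(\lambda x\lambda^{-1})y,\qquad c^{-1}xc=y^{-1}(x^{-1}\lambda^{-1}x\lambda x)y.$$
The two are equal, because $\lambda x\lambda^{-1}=x^{-1}\lambda^{-1}x\lambda x$ is equivalent to $\lambda x\lambda x=x\lambda x\lambda$. Hence $c^3xc^{-3}=c^2yc^{-2}=c(c^{-1}xc)c^{-1}=x$. So $z=c^3$ commutes with $x$, with $y=cxc^{-1}$, and with $\lambda=cy^{-1}x^{-1}$.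

(ii) In the abelianization, $xyx=yxy$ says $x=y$, and the other relations say nothing. There $z=3\lambda+6y$, so the relators of (3) become $p\lambda+qy$ and $-3r\lambda+(s-6r)y$, with determinant $p(s-6r)+3rq=\pm1$. $\square$

**Braid identities.** In any group containing $x,y$ with $xyx=yxy$, put $g=xyx$, $k=xy$. Then $gx=yg$ and $gy=xg$, because $xyx\cdot x=yxy\cdot x$ and $xyx\cdot y=x\cdot xyx$. Also $g^2=(xyx)(yxy)=k^3$, $x=k^{-1}g$ and $y=x^{-1}k$. So $(xy)^3=g^2$ commutes with $x$ and $y$; and
$$\text{if }(xy)^3=1\text{ and }x^n=1,\text{ then }\langle x,y\rangle\text{ is a quotient of }\Delta(2,3,n). \tag{4}$$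
Moreover
$$(y^2x)^2=y(yxy)yx=y(xyx)yx=(yx)^3. \tag{5}$$

**Two homomorphisms.** Let $\Gamma=\langle x,y\mid xyx=yxy,\ (xy)^3=1\rangle$. With $x=k^{-1}g$, $y=x^{-1}k=g^{-1}k^2$ one has $xy=k$, $xyx=g$, $yxy=g^{-1}k^3$, so the relations become $g^2=k^3=1$; thus $\Gamma=\mathbb Z/2*\mathbb Z/3$, which is $PSL_2(\mathbb Z)$. In $\Gamma$ we have $(yx)^3=1$, so by (5) $(y^2x)^2=1$, and its conjugate $(xy^2)^2$ is $1$ too. Hence each of
$$\rho_0:\ \lambda\mapsto1,\qquad \rho_1:\ \lambda\mapsto y^2\qquad(x\mapsto x,\ y\mapsto y)$$
respects the relations of $\mathcal A$ and gives a surjection $\mathcal A\to\Gamma$. Both kill $z$: $\rho_0(z)=(xy)^3=1$, and since $y\cdot yxy=y\cdot xyx=(yx)^2$, $\rho_1(z)=(y^2xy)^3=(yx)^6=1$. The relators of (3) go to $y^q,y^s$ under $\rho_0$ and to $y^{2p+q},y^s$ under $\rho_1$. As $x=k^{-1}g$ is conjugate to $y$, $\Gamma/\langle\langle y^n\rangle\rangle=\Delta(2,3,n)$. So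
$$\Delta(2,3,d)\text{ and }\Delta(2,3,d')\text{ are quotients of }G,\qquad d=\gcd(s,q),\ d'=\gcd(s,2p+q). \tag{6}$$
Condition (1) reads $\pm1\equiv-6pr$ modulo $d$, and $\pm1\equiv-12pr$ modulo $d'$ (where $q\equiv-2p$). So $d,d'$ are prime to $6$; each of them is $1$, $5$ or at least $7$.

**Small parameters by hand.** The quadruple $(1,2,1,1)$ satisfies (1): $1\cdot(-5)+3\cdot2=1$. In $G(1,2,1,1)$, $y=z$ is central, so its conjugate $x$ equals $y$, and $\lambda=y^{-2}$. The group is cyclic and perfect, hence trivial. The quadruple $(17,14,2,7)$ satisfies (1): $17\cdot(7-12)+6\cdot14=-1$. Here $d=7$, and $G$ surjects onto the infinite orbicurve group $\Delta(2,3,7)$; for this surface the Question has a positive answer.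

The natural way to prove $G$ infinite is thus to map it onto an infinite triangle group, which needs $d\ge7$ or $d'\ge7$. But precisely then the Question has a positive answer. For a counterexample we must work where this method fails, and the largest value of $d$ below $7$ is $5$, with $\Delta(2,3,5)=A_5$ finite. The next section shows how completely two-dimensional methods fail for $s=5$; this is bad for proving $G$ infinite and exactly what is needed to exclude orbicurve quotients.

## 5. Homomorphisms to $PSL_2(\mathbb R)$

**Lemma 7.** Let (1) hold and let $\rho:G\to PSL_2(\mathbb R)$ be nontrivial with image $P$. Denote images by the same letters. Then $z=1$, $y^s=1$, $y\neq1$, $x$ and $y$ do not commute, and $(xy)^3=1$.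

**Proof.** $P$ is perfect and nontrivial, hence nonabelian. We use fact 1 of Section 3 repeatedly. If $z\ne1$, then $P$ lies in the centralizer of $z$, which is abelian, a contradiction. So $z=1$ and $y^s=z^r=1$. If $y=1$, its conjugate $x$ is $1$ and $P=\langle\lambda\rangle$ is abelian, a contradiction. If $x,y$ commute, $xyx=yxy$ gives $x=y$, which commutes with $\lambda$, and $P=\langle x,\lambda\rangle$ is abelian, a contradiction. Finally $(xy)^3$ commutes with $x$ and $y$; if it were $\neq1$, then $x,y$ would lie in its abelian centralizer and commute, a contradiction. $\square$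

**Corollary 8.** If (1) holds with $s=5$, every homomorphism $G\to PSL_2(\mathbb R)$ is trivial, and $G$ has no infinite orbicurve quotient.

**Proof.** Let $\rho$ be nontrivial. By Lemma 7, $y^5=1$, so $x^5=1$, and $(xy)^3=1$. By (4), $\langle x,y\rangle$ is a quotient of $\Delta(2,3,5)\cong A_5$, so it is finite, hence cyclic by fact 2. So $x,y$ commute, contradicting Lemma 7. An infinite orbicurve quotient of $G$ would be perfect (Lemma 6), hence by Lemma 5 would give a homomorphism $G\to PSL_2(\mathbb R)$ with infinite image, a contradiction. $\square$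

So infinitude has to be detected elsewhere. Look at what Lemma 7 used. The element $z$ is central and dies; this would persist in $PGL_3$ for an irreducible representation, by Schur's lemma. The element $(xy)^3$ commutes only with $x$ and $y$; it died because centralizers in $PSL_2(\mathbb R)$ are abelian, and this is false in $PGL_3$. So we look for a three-dimensional representation in which $y$ has order $5$, $\lambda$ has order $p$, and $(xy)^3$ survives.

## 6. Three complex reflections and a form of signature $(2,1)$

**Proposition 9.** If (1) holds, $5\mid q$ and $5\mid s$, then $G(p,q,r,s)$ has infinite image in $PU(2,1)$ under a suitable homomorphism. In particular $G$ is infinite.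

First, $p\ge2$: for $p=1$, (1) reads $s+r(3q-6)=\pm1$, impossible because $s,q\ge5$.

**Step 1: the form and the reflections.** We want unitary maps of the shape $v\mapsto v+(\text{root of unity}-1)\langle v,e\rangle e$ for three unit vectors. Let $\omega=e^{2\pi i/5}$, $\nu=e^{2\pi i/p}$, and define $g,h>0$ by
$$h^2=\frac1{4\sin^2(\pi/5)}=\frac{5+\sqrt5}{10},\qquad g^2=\frac{\cos(\frac\pi p-\frac\pi5)}{2\sin\frac\pi p\,\sin\frac\pi5}=\tfrac12\Bigl(1+\cot\tfrac\pi p\cot\tfrac\pi5\Bigr)\ge\tfrac12 ,$$
the last inequality because $p\ge2$. On $\mathbb C^3$ with basis $e_0,e_1,e_2$ take the Hermitian form (linear in the first variable) with $\langle e_i,e_i\rangle=1$, $\langle e_0,e_1\rangle=g$, $\langle e_1,e_2\rangle=h$, $\langle e_0,e_2\rangle=0$. Since $h^2<1$, it is positive definite on $\mathrm{span}(e_1,e_2)$, and its Gram determinant is $1-g^2-h^2\le\frac12-h^2<0$. So the signature is $(2,1)$. Let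
$$L=1+(\nu-1)\langle\cdot,e_0\rangle e_0,\quad X_1=1+(\omega-1)\langle\cdot,e_1\rangle e_1,\quad Y=1+(\omega-1)\langle\cdot,e_2\rangle e_2 .$$
Each is the identity on the orthogonal complement of its vector and multiplies that vector by a root of unity, so it is unitary for the form, and $L^p=X_1^5=Y^5=1$.

**Step 2: the relations of $\mathcal A$.** Here we see why $g$ and $h$ are what they are.

The relation $LY=YL$ holds since $\langle e_0,e_2\rangle=0$.

For $X_1YX_1=YX_1Y$: both sides are the identity on $\{e_1,e_2\}^\perp$, a complement of $\mathrm{span}(e_1,e_2)$. Put $t=\omega-1$. Then $|t|^2=4\sin^2(\pi/5)=1/h^2$ and $\bar t=\omega^{-1}-1=-t/\omega$, so $t^2h^2=t/\bar t=-\omega$. Now $Ye_1=e_1+th\,e_2$ and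
$$X_1(e_1+th\,e_2)=\omega e_1+th\,e_2+t^2h^2e_1=th\,e_2 .$$
Hence $X_1YX_1e_1=\omega X_1(e_1+th\,e_2)=\omega th\,e_2$ and $YX_1Ye_1=Y(th\,e_2)=\omega th\,e_2$. Exchanging the roles of $e_1,X_1$ and $e_2,Y$ gives $X_1YX_1e_2=\omega th\,e_1=YX_1Ye_2$.

For $(LX_1)^2=(X_1L)^2$: let $W=\mathrm{span}(e_0,e_1)$. It is nondegenerate, i.e. $g^2\neq1$. Indeed, $2\sin\frac\pi p\sin\frac\pi5=\cos(\frac\pi p-\frac\pi5)-\cos(\frac\pi p+\frac\pi5)$, so $g^2=1$ would give $\cos(\frac\pi p+\frac\pi5)=0$ with $0<\frac\pi p+\frac\pi5<\pi$, so $\frac\pi p=\frac{3\pi}{10}$ and $p=\frac{10}3$. Both sides of the relation are the identity on $W^\perp$. On $W$, using $\nu-1=2i\sin\frac\pi p\,e^{i\pi/p}$ and $\omega-1=2i\sin\frac\pi5\,e^{i\pi/5}$,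
$$\mathrm{tr}(LX_1)=\nu+\omega+(\nu-1)(\omega-1)g^2=e^{i(\pi/p+\pi/5)}\Bigl(2\cos(\tfrac\pi p-\tfrac\pi5)-4\sin\tfrac\pi p\sin\tfrac\pi5\,g^2\Bigr)=0,$$
and $\det(LX_1)=\nu\omega$; $X_1L$ has the same trace and determinant. By Cayley–Hamilton both squares equal $-\nu\omega$ on $W$.

So $\lambda\mapsto L$, $x\mapsto X_1$, $y\mapsto Y$ is a representation of $\mathcal A$. Let $I$ be its image. (Here $(X_1Y)^3=(X_1YX_1)^2$ acts on $\mathrm{span}(e_1,e_2)$ as $(\omega th)^2=-\omega^3\ne1$ and on the orthogonal line as $1$. So it is not a scalar: $(xy)^3$ does survive in $PGL_3$.)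

**Step 3: irreducibility.** Let $W'$ be an invariant subspace and $v\in W'$. Since $Lv-v=(\nu-1)\langle v,e_0\rangle e_0$ and $\nu\neq1$, we get $\langle v,e_0\rangle e_0\in W'$, and similarly for $e_1,e_2$. So either $W'$ is orthogonal to $e_0,e_1,e_2$, and $W'=0$; or some $e_i\in W'$, and then all $e_j\in W'$, because $\langle e_0,e_1\rangle=g\neq0$ and $\langle e_1,e_2\rangle=h\ne0$.

**Step 4: descent to $G$.** By Schur's lemma the central element $z$ acts as a scalar. Since $L^p=1$, $Y^5=1$, $5\mid q$ and $5\mid s$, the relators $\lambda^py^q$ and $z^{-r}y^s$ act as scalars. So $G$ surjects onto the image $\bar I$ of $I$ in $PGL_3(\mathbb C)$, and $\bar I\subset PU(2,1)$.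

**Step 5: $\bar I$ is infinite.** The determinants of elements of $I$ lie in the finite group generated by $\nu,\omega$, so $I$ contains only finitely many scalars. If $\bar I$ were finite, $I$ would be finite and, by averaging, would preserve a positive definite Hermitian form. By irreducibility and Schur's lemma, an invariant Hermitian form is proportional to any nondegenerate invariant one. So the positive definite form would be proportional to one of signature $(2,1)$, a contradiction. $\square$

For $(14,5,1,5)$ we have $14(5-6)+3\cdot5=1$, and $5$ divides $q=s=5$. So $G(14,5,1,5)$ is infinite by Proposition 9 and has no infinite orbicurve quotient by Corollary 8. It remains to realize these groups by homology planes.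

## 7. Geometry of $\Lambda$, $\Delta$ and $A$

**Step 1: parametrize $\Delta$.** The polynomial $x^4+x^2+bx+v$ has a multiple root $t$ iff $b=-4t^3-2t$ and $v=-t^4-t^2-bt=3t^4+t^2$. With $\tau=t^2$ and $u=b^2$, $\Delta\cap\mathbb C^2$ is the image of
$$\tau\mapsto(u,v)=\bigl(4\tau(2\tau+1)^2,\ 3\tau^2+\tau\bigr),\qquad\tau\in\mathbb C. \tag{7}$$
This map is injective. If $\tau\ne\tau'$ have equal $v$, then $\tau+\tau'=-\frac13$. Equality of $u=16\tau^3+16\tau^2+4\tau$ gives $16(\tau^2+\tau\tau'+\tau'^2)+16(\tau+\tau')+4=0$, that is $16(\frac19-\tau\tau')-\frac{16}3+4=0$, so $\tau\tau'=\frac1{36}$. Then $\tau,\tau'$ are the roots of $(T+\frac16)^2$, a contradiction. Being proper as well, (7) is a homeomorphism of $\mathbb C$ onto $\Delta\cap\mathbb C^2$.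

**Step 2: the roots of $D(u,\cdot)$.** Let $\tau_1,\tau_2,\tau_3$ be the roots of $4\tau(2\tau+1)^2=u$. Then
$$D(u,v)=256\prod_{i=1}^3(v-v(\tau_i)).$$
For generic $u$ the $\tau_i$ are distinct, so by injectivity the $v(\tau_i)$ are three distinct zeros of the cubic $D(u,\cdot)$ with leading coefficient $256$. Both sides are polynomials in $u,v$, so they agree everywhere. Since $du/d\tau=4(2\tau+1)(6\tau+1)$, $D(u,\cdot)$ has three distinct roots except for $u=0$, where $\tau=-\frac12$ is double, and $u=u_0:=-\frac8{27}$, where $\tau=-\frac16$ is double.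

**Step 3: intersections.** $D(0,v)=16v(4v-1)^2$, so $\Delta\cap\Lambda\cap\mathbb C^2=\{N=(0,0),\,T=(0,\frac14)\}$. The linear part of $D$ at $N$ is $16v-4u$, so the crossing with $u=0$ is transversal. From $F(0,v,u)=256v^3-27u^2$ we get $\Delta\cap A=\{M\}$. The chart $u\neq0$ of $\mathbb P$ is $\mathbb C^2_{(a,v)}/\mu_3$ with $\zeta\cdot(a,v)=(\zeta a,\zeta^2v)$, and the action is free where $v\ne0$. So $(a,v)$, with $u=1$, are local coordinates at $M$, and the crossing of $\Delta$ with $a=0$ is transversal because $\partial_vF(0,v,1)=768v^2\neq0$ there. At $(0:1:0)$ and $(0:0:1)$ the values of $F$ are $256$ and $-27$, so $\Delta$ avoids the singular points. Finally $\Lambda\cap A=\{(0:1:0)\}$. The curves $\Lambda\cong\mathbb P(1,2)$ and $A\cong\mathbb P(2,3)$ are irreducible. So is $\Delta$: it is the closure of $\Delta\cap\mathbb C^2$, because $a\nmid F$, and $\Delta\cap\mathbb C^2$ is an image of $\mathbb C$.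

**Step 4: Euler characteristic.** By additivity,
$$\chi(U)=\chi(\mathbb C^2)-\chi(\Delta\cap\mathbb C^2)-\chi(\Lambda\cap\mathbb C^2)+2=1-1-1+2=1. \tag{8}$$

## 8. The monodromy of $u:U\to\mathbb C^*$ and the group $\pi_1(U)$

The aim is $\pi_1(U)\cong\mathcal A$. We project to $u$; the fibers are $\mathbb C$ minus the roots of $D(u,\cdot)$.

**Step 1: constants and a section.** The constants are chosen now so that they also serve at $M$ in Section 9. The roots of $256v^3=27$ have modulus $<\frac12$ and mutual distances $>\frac45$. Let $d_1,d_2,d_3$ be the open discs of radius $\frac1{10}$ around them, $d_1$ around the real root, and $S=\{|v|\le2\}\setminus\bigcup d_j$. Since $F(0,v,1)=256v^3-27$ has no zero on the compact set $S$, there is $\varepsilon\in(0,1)$ with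
$$F(a,v,1)\neq0\quad\text{for }|a|\le\varepsilon,\ v\in S. \tag{9}$$
Put $u_1=\varepsilon^{-3}>|u_0|$ and $R=2\varepsilon^{-2}$. For $|u|\le u_1$, $|v|\ge R$,
$$\Bigl|\frac{D}{256v^3}-1\Bigr|\le\frac1{2|v|}+\frac1{16|v|^2}+\frac{9|u|}{16|v|^2}+\frac{27|u|^2}{256|v|^3}+\frac{|u|}{64|v|^3}\le\frac{\varepsilon^2}4+\frac{\varepsilon^4}{64}+\frac{9\varepsilon}{64}+\frac{27}{2048}+\frac{\varepsilon^3}{512}<1,$$
so $D(u,v)\neq0$. In particular $u\mapsto(u,-iR)$ is a section over $0<|u|\le u_1$ lying in $U$, also over $u=u_0$. The base point is $(u_*,-iR)$ with $u_*<0$ and $|u_*|$ small. Paths are composed left to right.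

**Step 2: generators of the fiber group.** For $u\in(u_0,0)$ the roots $\tau_i$ are real with $\tau_1<-\frac12<\tau_2<-\frac16<\tau_3<0$, because $4\tau(2\tau+1)^2$ has a local maximum $0$ at $-\frac12$, a local minimum $u_0$ at $-\frac16$, and vanishes at $0$. Put $v_i=v(\tau_i)$; these are real and distinct on the whole interval, so their order is constant. As $u\to0^-$, $v_3\to0$ and $v_1,v_2\to\frac14$. With $\tau=-\frac12+e$,
$$u=-8e^2+16e^3,\qquad v-\tfrac14=-2e+3e^2, \tag{10}$$
so $v_1$, where $e<0$, is larger than $v_2$. Thus $v_3<v_2<v_1$ throughout. As $u\to u_0^+$, $v_2,v_3\to-\frac1{12}$ and $v_1\to\frac23$.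

Let $y,x,x'$ be the loops in the fiber over $u_*$ that go along straight segments from $-iR$ to $v_3,v_2,v_1$ respectively, circle the puncture once counterclockwise, and return. The counterclockwise circle $|v|=R$ starting at $-iR$ passes on the right first, so it is
$$w=x'xy. \tag{11}$$

**Step 3: the effect of a half twist.** Let two neighboring punctures, left and right, stay in a small disc containing no other puncture. The two-strand braid they trace is a power of the positive half twist, with exponent the turning angle of the difference vector divided by $\pi$. In a positive half twist the left point moves below to the right place and the right point moves above to the left place. Let $\alpha,\beta$ be the straight loops from below around the left and the right point. The loop $\alpha$ can follow its point without being crossed, so it is transported to $\beta$. The product $\beta\alpha$ surrounds the disc and is unchanged. So a positive half twist acts by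
$$\alpha\mapsto\beta,\qquad\beta\mapsto\beta\alpha\beta^{-1}. \tag{12}$$

**Step 4: monodromy at $u=0$.** Let $\lambda$ be the loop $u=u_*e^{i\theta}$, $v=-iR$. If $\gamma_{2\pi}$ is the fiber loop $\gamma$ transported along $\lambda$, then $\gamma=\lambda\gamma_{2\pi}\lambda^{-1}$. Along $\lambda$, $v_3=u/4+O(u^2)$ stays in a small disc at $0$, so $y_{2\pi}=y$. By (10), with $\varsigma^2=-u/8$, the two values of $e$ are $\pm\varsigma+O(\varsigma^2)$, interchanged by $\varsigma\mapsto-\varsigma$, and the difference of the two values of $v$ is $-4\varsigma+O(\varsigma^3)$. It turns by $\pi$ when $u$ turns once, so $v_2,v_1$ make one positive half twist, and (12) with $\alpha=x$, $\beta=x'$ gives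
$$\lambda^{-1}x\lambda=x',\qquad\lambda^{-1}x'\lambda=x'xx'^{-1},\qquad\lambda^{-1}y\lambda=y. \tag{13}$$

**Step 5: monodromy at $u_0$.** With $\eta=\tau+\frac16$ we have $u-u_0=8\eta^2+16\eta^3$ and $v=3\eta^2-\frac1{12}$. With $\sigma^2=(u-u_0)/8$ this gives $\eta^2(1+2\eta)=\sigma^2$, hence $\eta=\pm\sigma-\sigma^2+O(\sigma^3)$, and the two colliding roots are $v_\pm=-\frac1{12}+3\sigma^2\mp6\sigma^3+O(\sigma^4)$. They are interchanged by $\sigma\mapsto-\sigma$, so their difference is odd in $\sigma$, equal to $-12\sigma^3+O(\sigma^5)$. When $u$ goes once around $u_0$, $\sigma$ turns by $\pi$ and the difference by $3\pi$. So the monodromy is the cube of the positive half twist $h$ of the adjacent punctures $v_3,v_2$; we transport from $u_*$ along the real segment, where the punctures stay real and ordered and the straight loops stay straight. By (12) with $\alpha=y$, $\beta=x$: $h(y)=x$, $h(x)=xyx^{-1}$, $h(xy)=xy$, so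
$$h^2(y)=xyx^{-1},\qquad h^3(y)=(xyx^{-1})\,x\,(xyx^{-1})^{-1}=xyxy^{-1}x^{-1},\qquad h^3(x')=x'. \tag{14}$$

**Step 6: presentation.** Over $\mathbb C\setminus\{0,u_0\}$, $U$ is a locally trivial bundle with fiber $\mathbb C$ minus $3$ points. Restricting it to $B_1=\{|u|\le u_1\}\setminus\{0,u_0\}$ does not change the homotopy type, because $B_1\subset\mathbb C\setminus\{0,u_0\}$ is a homotopy equivalence. Over $B_1$ we have the section $v=-iR$, and $\pi_2(B_1)=0$. So
$$\pi_1(U\setminus\{u=u_0\})=F(x,x',y)\rtimes F(\lambda,\kappa),$$
where $\kappa$ is the lift by the section of the loop that goes from $u_*$ along the real segment, around $u_0$, and back. Recall that if $C$ is a smooth connected closed curve in a smooth connected surface $Z$, then $\pi_1(Z)$ is $\pi_1(Z\setminus C)$ modulo the normal closure of a meridian of $C$. We fill in the smooth connected curve $U\cap\{u=u_0\}$; since the section extends across $u_0$ inside $U$, $\kappa$ is a meridian of it. So $\pi_1(U)$ is generated by $x,x',y,\lambda$ with the relations (13) and $\gamma=h^3(\gamma)$ for $\gamma=x,y,x'$. For $x'$ this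 is empty. For $y$ it reads $yxy=xyx$. For $x$ it follows, as $h$ fixes $xy$. Eliminate $x'=\lambda^{-1}x\lambda$. The second relation of (13), conjugated by $\lambda$, becomes
$$\lambda^{-1}x\lambda=x\lambda x\lambda^{-1}x^{-1},\quad\text{i.e.}\quad x\lambda x\lambda=\lambda x\lambda x .$$
Hence $\pi_1(U)=\mathcal A$, as in (2). The elements $x,x',y$ are conjugate in $\mathcal A$.

## 9. Local groups at $N$ and $M$

A small ball around a transversal crossing of two curves, minus the curves, has fundamental group $\mathbb Z^2$, and a loop in it is determined by the winding numbers of the two local equations. To know which relations $E_N^\circ$ and $E_M^\circ$ impose, we need the generators of these two groups as elements of $\mathcal A$.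

**Step 1: the group at $N$ is generated by $\lambda$ and $y$.** Choose a small $c>0$ such that $\Delta\cap\{|u|,|v|\le c\}$ is a graph $v=\varphi(u)$ with $|\varphi(u)|\le|u|/2$; this is possible since $\varphi(u)=u/4+O(u^2)$. Take $|u_*|\le c$ so small that $v_1,v_2$ stay near $\frac14$ for $|u|=|u_*|$. Then the vertical segment from $-iR$ to $-ic$ avoids the punctures for all $|u|=|u_*|$. Slide the base point along it. Then $\lambda$ becomes the loop $u=u_*e^{i\theta}$, $v=-ic$. Along it $u$ has winding number $1$, and $D=256(v-\varphi)(v-v_1)(v-v_2)$ has winding number $0$, because $|\varphi|\le c/2$ and $v_1,v_2$ stay near $\frac14$. And $y$ becomes a fiber loop around $\varphi(u_*)$, with winding numbers $(0,1)$. So, along this path, $\lambda$ and $y$ are the standard generators (positive meridians of $\Lambda$ and $\Delta$) of the local group at $N$.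

**Step 2: a loop around $A$ commuting with the fiber group.** In the chart $u=1$ the map $\Psi(a,v)=(a^{-3},a^{-2}v)$ gives the affine coordinates $(u,v)$, and $F(a,v,1)=a^6D(\Psi(a,v))$. By (9), $\Psi$ maps $\{0<|a|\le\varepsilon\}\times S$ to $U$. By (9) again, for $|a|\le\varepsilon$ the number of zeros of $F(a,\cdot,1)$ in $d_j$ does not depend on $a$, so it is $1$; these are all three zeros. In the fiber over $u_1=\varepsilon^{-3}$, $\Psi(\{\varepsilon\}\times S)$ is the disc $|v|\le R$ minus three disjoint discs, each containing exactly one of the three punctures. So $\Psi$ maps $\{\varepsilon\}\times S$ homotopy equivalently to the fiber over $u_1$. Consider the loop $\ell:\ a=\varepsilon e^{i\theta}$, $v=-2i$, based at $\Psi(\varepsilon,-2i)=(u_1,-iR)$. Since $\{|a|=\varepsilon\}\times S$ is a product, $\ell$ commutes with the image of $\pi_1$ of the fiber over $u_1$. In affine coordinates $\ell^{-1}$ is $(u_1e^{3i\theta},-iRe^{2i\theta})$, a loop on the torus $|u|=u_1$, $|v|=R$, which lies in $U$. So $\ell^{-1}=(u\text{-loop})^3(v\text{-loop})^2$.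

**Step 3: $\ell^{-1}=z$.** Transport from $u_1$ to $u_*$ along the section $v=-iR$ over a path in $B_1$. The $u$-loop becomes $\lambda$, because $\{0<|u|\le u_1\}\times\{-iR\}\subset U$ has fundamental group $\mathbb Z$. The $v$-loop becomes $w$, because $\{0<|u|\le u_1\}\times\{|v|=R\}\subset U$. The fiber group becomes $\langle x,x',y\rangle$. So $\ell^{-1}=\lambda^3w^2$. By (13), $\lambda$ commutes with $x'x$ and $y$, hence with $w=x'xy$, and $\lambda w=\lambda x'xy=x\lambda xy$. Therefore
$$\ell^{-1}=\lambda(\lambda w)^2=\lambda\cdot x\lambda xy\cdot x\lambda xy=\lambda x\lambda\,(xyx)\,\lambda xy=\lambda x\lambda\,(yxy)\,\lambda xy=\lambda xy\cdot\lambda xy\cdot\lambda xy=z,$$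
where the last rearrangement replaces $\lambda y$ by $y\lambda$. (By Step 2, $z$ commutes with $x,x',y$, and it commutes with $\lambda$: this is a geometric proof of the centrality in Lemma 6.)

**Step 4: the group at $M$.** Slide the base point in $S$ from $-2i$ to a point of $\partial d_1$. The loop $\ell$ becomes the $a$-loop at that point. Along it $a$ has winding number $1$, and $F(a,v,1)$ has winding number $0$, since it has no zero on $\{|a|\le\varepsilon\}\times\partial d_1$, where the loop contracts. The fiber loop $\partial d_1$ has winding numbers $(0,1)$. The three discs $d_j$ are permuted by the rotations in $\mu_3$, so $d_1$ is disjoint from its rotations, and $\{|a|\le\varepsilon\}\times d_1$ embeds in $\mathbb P$ as a neighborhood of $M$, in which $\Delta$ is the graph of a function of $a$. So the local group at $M$ is generated by the meridian $\ell=z^{-1}$ of $A$ and the meridian $\partial d_1$ of $\Delta$. The latter, joined to the base point, is a simple fiber loop around one puncture, hence conjugate to one of $x,x',y$, hence to $y$.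

## 10. The surface $X$ is a homology plane with group $G$

We now prove Proposition 4. Throughout, (1) holds.

**Step 1: $\bar D$ is connected.** The strict transforms of $\Lambda$ and $\Delta$ meet over $T$, which was not blown up. Those of $\Lambda$ and $A$ are joined by the connected exceptional fiber over $(0:1:0)$. The connected fiber over $(0:0:1)$ is attached to $A$. The exceptional curves over $N$ other than $E_N$ form two (possibly empty) chains, one attached to $\Lambda$ and one to $\Delta$; similarly over $M$ with $A$ and $\Delta$.

**Step 2: the components of $\bar D$ generate $\mathrm{Pic}(V)$.** Near $M$ the affine functions $u$ and $D$ equal $a^{-3}$ and $a^{-6}F(a,v,1)$. So, modulo divisors supported on $\bar D$, the units $u,D$ of $U$ have divisors on $V$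
$$\mathrm{div}(u)\equiv pE_N-3rE_M,\qquad\mathrm{div}(D)\equiv qE_N+(s-6r)E_M .$$
The determinant is $p(s-6r)+3rq=\pm1$. So $E_N$ and $E_M$ are linearly equivalent to divisors supported on $\bar D$. As $U$ is open in $\mathbb C^2$, $\mathrm{Pic}(U)=0$, and $\mathrm{Pic}(V)$ is generated by the components of $V\setminus U$, hence by the components $D_i$ of $\bar D$.

**Step 3: $X$ is affine.** We construct an ample effective divisor with support exactly $\bar D$. Let $H$ be ample on $V$. By Step 2, $H\sim\sum a_iD_i=P_0-N_0$ with $P_0,N_0\ge0$ without common components. Then $P_0\neq0$, since otherwise $H^2=-N_0\cdot H\le0$. For $D_i\subset\mathrm{Supp}\,P_0$ we have $P_0\cdot D_i=(H+N_0)\cdot D_i>0$.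

Now suppose $P\ne0$ is effective, supported in $\bar D$, with $P\cdot D_i>0$ for all $D_i\subset\mathrm{Supp}\,P$, and $\mathrm{Supp}\,P\neq\bar D$. By Step 1 there is $D_j\not\subset\mathrm{Supp}\,P$ meeting $\mathrm{Supp}\,P$, so $P\cdot D_j>0$. For $k$ large, $kP+D_j$ has the same property with larger support: on $D_i\subset\mathrm{Supp}\,P$ its degree is $kP\cdot D_i+D_j\cdot D_i>0$, and on $D_j$ it is $kP\cdot D_j+D_j^2>0$. Repeating, we get an effective $P$ with support exactly $\bar D$ and $P\cdot D_i>0$ for all $i$; in particular $P^2>0$. Let $C\not\subset\bar D$ be an irreducible curve. Then $P\cdot C\ge0$, and $P\cdot C=0$ would imply $C\cap\bar D=\emptyset$, hence $H\cdot C=\sum a_iD_i\cdot C=0$, impossible. By Nakai–Moishezon $P$ is ample, so $X=V\setminus\mathrm{Supp}\,P$ is affine.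

**Step 4: $\pi_1(X)=G$.** Adding the smooth connected curves $E_N^\circ$, $E_M^\circ$ to $U$ kills precisely the normal closure of their meridians. In a chart $(e,t)$ with $E_N=\{e=0\}$ one has $u=e^pt^i$, $D=e^qt^j$ (Section 1). Along a small loop in $e$ with $t\ne0$ constant, $u$ and $D$ have winding numbers $p$ and $q$. By Section 9, Step 1, this meridian is conjugate to $\lambda^py^q$. In the same way, by Section 9, Step 4, the meridian of $E_M$ is conjugate to $z^{-r}y^s$, $z$ being central. So $\pi_1(X)$ is the group $G$ of (3), which is the group in Theorem 2.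

**Step 5: homology.** By Lemma 6, $H_1(X)=0$. By (8), $\chi(X)=\chi(U)+\chi(\mathbb C^*)+\chi(\mathbb C^*)=1$. As a smooth connected affine surface, $X$ has the homotopy type of a CW complex of dimension $\le2$ (Andreotti–Frankel). So $H_i(X)=0$ for $i\ge3$ and $H_2(X)$ is free. From $\chi(X)=1$ and $H_1(X)=0$ its rank is $0$, so $H_2(X)=0$. Hence $X$ is a homology plane. $\square$

**Proof of Theorem 1.** The quadruple $(14,5,1,5)$ satisfies (1), so by Proposition 4 $X(14,5,1,5)$ is a homology plane with group $G(14,5,1,5)$. This group is infinite by Proposition 9, and by Corollary 8 all its homomorphisms to $PSL_2(\mathbb R)$ are trivial and it has no infinite orbicurve quotient. $\blacksquare$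

## 11. All infinite orbicurve quotients

We complete Theorem 2. Proposition 4 and Lemma 6 give its first statement, Section 4 shows that $d,d'$ are prime to $6$, and Proposition 9 gives (b).

**Step 1: existence in (a).** By (6), $\Delta(2,3,d)$ and $\Delta(2,3,d')$ are quotients of $G$; they are infinite orbicurve groups when $d\ge7$, respectively $d'\ge7$.

**Step 2: an arbitrary infinite orbicurve quotient, case $\lambda=1$.** Let $P$ be an infinite orbicurve quotient of $G$. It is perfect, so by Lemma 5 we may embed it in $PSL_2(\mathbb R)$, and Lemma 7 applies. If $\lambda=1$ in $P$, then $P=\langle x,y\rangle$ and $y^q=y^s=1$, so $y^d=1$ and $x^d=1$. As $(xy)^3=1$, (4) shows that $P$ is a quotient of $\Delta(2,3,d)$.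

**Step 3: if $\lambda\neq1$, then $(\lambda x)^2=1$.** The element $(\lambda x)^2=(x\lambda)^2$ commutes with $\lambda$ and $x$, because $\lambda(x\lambda)^2=(\lambda x)^2\lambda$ and $x(\lambda x)^2=(x\lambda)^2x$. If it were $\ne1$, then $\lambda$ and $x$ would lie in its abelian centralizer and commute; then $x$ and $y$ would both lie in the abelian centralizer of $\lambda$ and commute, contradicting Lemma 7.

**Step 4: then $\lambda=y^2$.** By (5), $(y^2x)^2=(yx)^3=1$, since $(yx)^3$ is conjugate to $(xy)^3=1$. Neither $\lambda x$ nor $y^2x$ is $1$, since $\lambda$ and $y^2$ commute with $y$ but $x$ does not. So both have order $2$. A lift $B\in SL_2$ of an element of order $2$ satisfies $B^2=-1$ (the equation $B^2=1$ would force $B=\pm1$), so it has trace $0$. As $y\ne1$ has finite order, it is elliptic, and $\lambda$ lies in the rotation group centralizing it. Over $\mathbb C$, in suitable coordinates, choose lifts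
$$y=\mathrm{diag}(\eta,\eta^{-1}),\quad\lambda=\mathrm{diag}(\mu,\mu^{-1}),\quad x=\begin{pmatrix}\alpha&\beta\\ \gamma&\delta\end{pmatrix}.$$
The traces of $\lambda x$ and $y^2x$ vanish:
$$\mu\alpha+\mu^{-1}\delta=0,\qquad\eta^2\alpha+\eta^{-2}\delta=0. \tag{15}$$
If one of $\alpha,\delta$ vanishes, so does the other. Then $\mathrm{tr}\,x=0$, so $x$ and its conjugate $y$ are involutions; moreover $x$ interchanges the two fixed points of $y$, so $xyx^{-1}=y^{-1}=y$, contradicting Lemma 7. Hence $\alpha,\delta\neq0$ and $\mu^2=-\delta/\alpha=\eta^4$. So $\mu=\pm\eta^2$, i.e. $\lambda=y^2$ in $PSL_2$.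

**Step 5: end of (a).** Now $P=\langle x,y\rangle$ with $y^{2p+q}=\lambda^py^q=1$ and $y^s=1$. So $y^{d'}=x^{d'}=1$, and $P$ is a quotient of $\Delta(2,3,d')$ by (4). In both cases the triangle group in question is infinite, because $P$ is. Since $d,d'\in\{1,5\}$ or $\ge7$, and $\Delta(2,3,1)=1$, $\Delta(2,3,5)=A_5$ are finite, $\max(d,d')\ge7$. This proves (a).

**Step 6: (c).** The first statement follows from (a) and (b). For $(15m\pm1,5m,1,5)$: $-(15m\pm1)+15m=\mp1$, so (1) holds; a common divisor of $15m\pm1$ and $5m$ divides $1$; $d=\gcd(5,5m)=5$; and $d'=\gcd(5,2p+5m)=1$, since $5\nmid p$. Infinite orbicurve quotients are excluded by (a). A finite one is perfect, hence $1$ or $A_5$ by Lemma 5, and both occur: $1$ is the group of $\mathbb C$ without multiple points, and $A_5=\Delta(2,3,d)$ is a quotient by (6). $\blacksquare$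

## 12. Homomorphisms to $PSL_2(\mathbb C)$

Over $\mathbb C$ a finite subgroup need not be cyclic, and $A_5$ does embed in $PSL_2(\mathbb C)$. Theorem 3 says that it is the only nontrivial image. Let $(p,q,r,s)=(15m\pm1,5m,1,5)$ and let $P\neq1$ be the image of $G\to PSL_2(\mathbb C)$.

**Step 1: the replacement for abelian centralizers.** The centralizer of an element $\ne1$ of $PSL_2(\mathbb C)$ is a unipotent group, a maximal torus $T$, or, for an element of order $2$, the normalizer $N(T)=T\rtimes\mathbb Z/2$ of a torus. All are solvable. Elements of $N(T)\setminus T$ have order $2$. A nontrivial element of a maximal torus determines the torus by its two fixed points on $\mathbb P^1$.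

**Step 2: $\langle x,y\rangle\cong A_5$.** $P$ is perfect and nontrivial, so not solvable. Hence the central $z$ is $1$, and $y^5=z=1$. As in Lemma 7, $y\ne1$ (else $x=1$ and $P=\langle\lambda\rangle$), and $x,y$ do not commute (else $x=y$ and $P=\langle x,\lambda\rangle$ is abelian). So $x,y$ have order $5$. If $(xy)^3\ne1$, then $x,y$ lie in its centralizer. A unipotent group is torsion-free, and elements of order $5$ of $N(T)$ lie in $T$; so $x,y$ would lie in a torus and commute, a contradiction. Hence $(xy)^3=1$, and by (4) $\langle x,y\rangle$ is a nontrivial quotient of the simple group $A_5$, so it is isomorphic to $A_5$.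

**Step 3: if $\lambda\ne1$, then $(\lambda x)^2=1$.** The centralizers of $x$ and $y$ are maximal tori $T_x,T_y$, as the order is $5$. They are distinct because $x,y$ do not commute, so $T_x\cap T_y=1$ by Step 1. Also $\lambda\in T_y$. Put $c=(\lambda x)^2=(x\lambda)^2$. It commutes with $x$ and $\lambda$, so $c\in T_x$. Suppose $c\ne1$. Then $\lambda$ commutes with $c$, so it preserves the pair of fixed points of $c$, i.e. $\lambda\in N(T_x)$; and $\lambda\notin T_x$, since $1\neq\lambda\in T_y$. Thus $\lambda^2=1$, $\lambda x\lambda^{-1}=x^{-1}$, and $c=\lambda x\lambda x=x^{-1}x=1$, a contradiction.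

**Step 4: $\lambda=1$.** Suppose $\lambda\neq1$. By Step 3 $(\lambda x)^2=1$, and $(y^2x)^2=(yx)^3=1$ by (5). Neither $\lambda x$ nor $y^2x$ is $1$, because $x$ does not commute with $y$. In coordinates in which $T_y$ is diagonal, (15) holds. If one of $\alpha,\delta$ vanished, both would, and $\mathrm{tr}\,x=0$ would make $x$ an involution, whereas it has order $5$. So $\mu^2=-\delta/\alpha=\eta^4$ and $\lambda=y^2$. Then $1=\lambda^py^q=y^{2p+5m}=y^{2p}$, which contradicts $5\nmid p$, as $y$ has order $5$. Hence $\lambda=1$ and $P=\langle x,y\rangle\cong A_5$. $\blacksquare$
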